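# Linearly dependent quadruples over $\mathbb F_2$ and a 4-uniform tree whose Turán ratio has no limit

## Dependent quadruples in $\mathbb F_2^m\setminus\{0\}$

Fix $m\ge 2$, let $V=\mathbb F_2^m\setminus\{0\}$ and $n=|V|=2^m-1$. Let $D_m$ be the 4-uniform hypergraph on $V$ whose edges are the linearly dependent 4-subsets of $V$. The elements of a 4-subset are distinct and nonzero, so no one or two of them sum to $0$; a 4-subset is therefore dependent exactly when it has a subset of size 3 or 4 with sum $0$. For $m=3$ every four vectors are dependent, so $D_3$ consists of all $\binom74=35$ quadruples. The first case with some content is $m=4$.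

We look at $D_m$ through its links.

**Definition (link).** Let $H$ be an $r$-uniform hypergraph ($r$-graph) on $V$ and let $\pi\subset V$ with $|\pi|=r-2$. The link graph $L_\pi$ is the graph on $V\setminus\pi$ in which $yz$ is an edge iff $\pi\cup\{y,z\}\in H$.

Take $H=D_m$, a pair $\pi=\{x,p\}$, and put $h=x+p$. Then $h\neq 0$ and $h\notin\pi$, so $h$ is a vertex of $L_\pi$. Go through the subsets of $\{x,p,y,z\}$ of size 3 or 4: the sum of $\{x,p,y\}$ vanishes iff $y=h$, that of $\{x,p,z\}$ iff $z=h$, that of $\{x,y,z\}$ iff $y+z=x$, that of $\{p,y,z\}$ iff $y+z=p$, and the full sum iff $y+z=x+p$. So for distinct $y,z\in V\setminus\pi$,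
$$yz\in L_\pi\iff h\in\{y,z\}\ \text{ or }\ y+z\in\{x,p,x+p\}.\tag{1}$$
Thus $h$ is adjacent to every other vertex of $L_\pi$. The set $V\setminus\{x,p,h\}$ is the union of the cosets of the subgroup $\langle x,p\rangle=\{0,x,p,h\}$ other than the subgroup itself, and by (1) two of its elements are adjacent iff they lie in the same coset. So $L_\pi$ is a hub $h$ joined to everything, and $L_\pi-h$ is a disjoint union of copies of $K_4$. It has $(n-3)+\frac32(n-3)=\frac52(n-3)$ edges. Each edge of $D_m$ contains 6 pairs, hence
$$|D_m|=\frac16\binom n2\cdot\frac52(n-3)=\frac5{24}\,n(n-1)(n-3).\tag{2}$$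

For $m=4$, $x=e_1$, $p=e_2$, the hub is $e_1+e_2$ and the other 12 vertices of the link form three copies of $K_4$, namely the cosets of $\langle e_1,e_2\rangle$ through $e_3$, $e_4$ and $e_3+e_4$. There are $12+18=30=\frac52\cdot 12$ edges in the link, and $|D_4|=\frac16\cdot105\cdot30=525$ out of $\binom{15}4=1365$ quadruples.

Here is what $D_m$ is for. A connected subgraph of $L_\pi$ with five vertices cannot fit inside a $K_4$-component of $L_\pi-h$, so it uses $h$. Two vertex-disjoint such subgraphs would both use $h$, which is impossible. So if we forbid, in every link, a pair of disjoint connected 5-vertex graphs, then $D_m$ is allowed. We shall choose the pair so that no link can be denser than the links of $D_m$. The hypergraph $D_m$ exists only on $2^m-1$ points. The plan is to show that something almost as dense on $n$ points must essentially be some $D_m$, so that $n$ must be close to a power of 2. Then a ratio that one hopes converges will not.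

## Tight trees, the tree $T_4$, and the statements

**Definition (trees).** An $r$-graph is a tight $r$-tree if its edges can be ordered so that every edge $e$ after the first contains a vertex $v$ that belongs to no preceding edge, and the set $e-v$ lies in some preceding edge. An $r$-graph is a tree if it is a subgraph of a tight $r$-tree.

For example, $123,\ 234,\ 345,\ 456$ is a tight 3-tree in this order: the new vertices are $4,5,6$. Two disjoint triples $123,456$ do not form a tight tree, but they form a tree, being a subgraph of the previous one. The four triples on $\{1,2,3,4\}$ do not form a tree: in any tight tree containing them, the last of the four in the order would need a vertex in no earlier edge, yet each of its vertices lies in another of the four. For $r=2$, tight trees are graph trees, and trees in our sense are forests.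

**Definition (Turán number).** For an $r$-graph $T$ with at least one edge, ${\rm ex}_r(n,T)$ is the maximum number of edges of an $n$-vertex $r$-graph containing no copy of $T$.

The question, asked in Zoltán Füredi, Tao Jiang, Alexandr Kostochka, Dhruv Mubayi, Jacques Verstraëte, "Hypergraphs not containing a tight tree with a bounded trunk", arXiv:1712.04081 (2017), is whether
$$\lim_{n\to\infty}\frac{{\rm ex}_r(n,T)}{\binom n{r-1}}$$
exists for each $r$-uniform tree $T$. The answer is no.

The forbidden tree is built from the forest
$$F=K_{1,4}\sqcup P_5,$$
a star with 4 edges and, disjoint from it, a path on 5 vertices; $F$ has 10 vertices and 8 edges. For $r\ge3$ let $A$ be a set of $r-2$ new vertices and put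
$$T_r=\{A\cup e:\ e\in E(F)\}.$$

**$T_r$ is a tree.** Add to $F$ an edge joining its two components; this gives a graph tree $F^+$. Order $E(F^+)$ so that each edge after the first is $uv$ with $v$ new and $u$ old. List the sets $A\cup e$, $e\in E(F^+)$, in the same order. In $A\cup\{u,v\}$ the vertex $v$ is new, and $A\cup\{u\}$ lies in an earlier set. So these sets form a tight $r$-tree, and it contains $T_r$.

In a copy of $T_r$ in $H$, the image of $A$ is an $(r-2)$-set $\pi$, and the images of the edges of $F$ are edges of $L_\pi$; conversely a copy of $F$ in some $L_\pi$ gives a copy of $T_r$. So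
$$H\ \text{contains}\ T_r\iff \text{some link}\ L_\pi\ \text{contains}\ F.\tag{3}$$
Write $\alpha_r(n)={\rm ex}_r(n,T_r)/\binom n{r-1}$.

**Theorem 1 ($r=4$).**

(a) For $n\ge45$: ${\rm ex}_4(n,T_4)\le\frac5{24}n(n-1)(n-3)$. Equality holds iff $n=2^m-1$ for some $m$, and then the extremal 4-graph is unique up to isomorphism: the linearly dependent 4-subsets of $\mathbb F_2^m\setminus\{0\}$.

(b) If $n=3\cdot2^j$ is large enough, then ${\rm ex}_4(n,T_4)\le(1-10^{-21})\frac5{24}n(n-1)(n-3)$. Hence $\limsup\alpha_4=\frac54$ and $\liminf\alpha_4\le(1-10^{-21})\frac54$: the limit does not exist.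

(c) For $n_i\to\infty$: $\alpha_4(n_i)\to\frac54$ iff $\min_m|n_i/2^m-1|\to0$. The set of limit points of $\alpha_4$ is the nondegenerate interval $[\liminf\alpha_4,\frac54]$.

**Theorem 2 ($r=5$).** $\limsup\alpha_5=1$ and $\liminf\alpha_5\le1-10^{-21}$, so the limit does not exist for $T_5$.

**Theorem 3 ($r=2$).** For every forest $T$ with an edge, $\lim{\rm ex}_2(n,T)/n$ exists.

Theorem 1 alone answers the question as posed. We do not settle which $r\in\{3\}\cup\{6,7,\dots\}$ admit a counterexample.

## Two edges sharing $r-1$ vertices: a limit that ignores arithmetic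

If $T$ is a single edge, then ${\rm ex}_r(n,T)=0$ and the limit is $0$. Next let $T$ be two $r$-edges sharing $r-1$ vertices. A $T$-free $H$ has every $(r-1)$-set in at most one edge, so $r|H|\le\binom n{r-1}$. For the lower bound take $\mathbb Z/n$ as vertex set and sort the $r$-subsets by their sum. Some sum occurs for at least
$$\frac1n\binom nr=\frac{n-r+1}{rn}\binom n{r-1}$$
of them, and two $r$-sets with the same sum and $r-1$ common elements are equal. So this family is $T$-free, and the limit is $1/r$.

The exact value does depend on the arithmetic of $n$: for $r=3$, equality $|H|=\frac13\binom n2$ requires $3\mid\binom n2$. But the effect disappears in the limit. For $T_4$ the arithmetic will survive.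

## Graphs without $K_{1,4}\sqcup P_5$: one hub and many $K_4$'s

By (3) we must know how dense an $F$-free graph can be. All subgraphs are meant in the ordinary, not the induced, sense. First we treat the path alone; the point of the lemma is that $K_4$-components are strictly better than anything else.

**Lemma 1.** Let $G$ be a $P_5$-free graph on $c$ vertices, $n_4$ of which lie in components isomorphic to $K_4$. Then $e(G)\le\frac32n_4+\frac54(c-n_4)$; in particular $e(G)\le\frac32c$.

**Proof.** A $K_4$ has $6=\frac32\cdot4$ edges. So it suffices that a connected $P_5$-free graph on $c$ vertices other than $K_4$ has at most $\frac54c$ edges. For $c=1,2,3$ there are at most $0,1,3$ edges, and for $c=4$ at most $5=\frac54\cdot4$. Let $c\ge5$. A cycle of length at least 5 contains $P_5$. If there were a 4-cycle, then by connectivity some vertex outside it would be adjacent to it, and that vertex followed by the four cycle vertices would be a $P_5$. So all cycles are triangles. Two distinct triangles sharing an edge contain a 4-cycle. Two triangles $abv$ and $vcd$ sharing exactly the vertex $v$ contain the path $a,b,v,c,d$.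 Two disjoint triangles, together with a shortest path between them, contain a path on at least 6 vertices. So the graph has at most one cycle, and $e\le c$. $\square$

Now the star. A vertex of degree 9 is so large that any $P_5$ avoiding it leaves room for a star at it.

**Lemma 2.** Let $G$ be $F$-free on $N$ vertices.

(i) If $\deg v\ge9$, then $G-v$ is $P_5$-free, so $e(G)\le(N-1)+\frac32(N-1)=\frac52(N-1)$.

(ii) If $\Delta(G)\le8$, then $e(G)\le\frac32N+40$.

Hence $e(G)\le\frac52(N-1)$ if $N\ge43$, and the inequality is strict if moreover $\Delta(G)\le 8$.

**Proof.** (i) If $P$ is a $P_5$ in $G-v$, then $v$ has at least $9-5=4$ neighbors off $P$, so $G$ contains $F$. Hence $G-v$ is $P_5$-free, and Lemma 1 bounds $e(G-v)$ by $\frac32(N-1)$, while $\deg v\le N-1$.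

(ii) If there is no $K_{1,4}$ then $\Delta\le3$ and $e(G)\le\frac32N$. Otherwise let $Q$ be the 5-vertex set of a $K_{1,4}$. Then $G-Q$ is $P_5$-free, so it has at most $\frac32N$ edges, and at most $5\cdot8=40$ edges meet $Q$.

Finally $\frac32N+40<\frac52(N-1)$ iff $N>42.5$. $\square$

This settles $F$ itself as a 2-uniform tree. A hub joined to $\lfloor(N-1)/4\rfloor$ disjoint $K_4$'s, with up to three isolated vertices added, is $F$-free by the argument of the first section, so ${\rm ex}_2(N,F)/N\to\frac52$. Divisibility of $N-1$ by 4 matters for the exact value and not for the limit.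

**The upper bound in Theorem 1(a).** Let $H$ be $T_4$-free on $n\ge45$ vertices. Every link has $N=n-2\ge43$ vertices and is $F$-free, so
$$e(L_\pi)\le\tfrac52(n-3)\quad\text{for every pair }\pi,\qquad |H|=\tfrac16\sum_\pi e(L_\pi)\le\tfrac5{24}n(n-1)(n-3).\tag{4}$$
On the other side $D_m$ is $T_4$-free by the first section, and (2) shows equality at $n=2^m-1$. Since $\binom n3=\frac16n(n-1)(n-2)$,
$$\frac{\frac5{24}n(n-1)(n-3)}{\binom n3}=\frac54\cdot\frac{n-3}{n-2},\tag{5}$$
so $\limsup\alpha_4=\frac54$.

## Packing copies of $D_m$, and the two blocks that create $F$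

Is $\frac54$ the limit? To prove that it is, one would spread the good examples from $n=2^m-1$ to all $n$. The natural tool is a packing. Fix $k=2^m-1\ge7$. By Rödl's packing theorem, for $N\to\infty$ there are $(1-o(1))\binom N3/\binom k3$ blocks of size $k$ in an $N$-set, any two sharing at most 2 vertices. Put a copy of $D_m$ in each block. Edges from different blocks are different, so the number of edges is
$$(1-o(1))\,\frac{|D_m|}{\binom k3}\binom N3=(1-o(1))\,\frac54\cdot\frac{k-3}{k-2}\binom N3,$$
which for large $k$ is as close to $\frac54\binom N3$ as we like, for all large $N$.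

What does the link of a pair $\pi$ look like? The blocks containing $\pi$ share nothing outside $\pi$, so $L_\pi$ is the disjoint union of the links inside these blocks. If the pattern forbidden in links were connected and absent from each piece, it would be absent from the union, and the packing would succeed. But $F$ has two components. If $\pi$ lies in two blocks, then the hub in one block, of degree $k-3\ge4$, gives a $K_{1,4}$, and in the other block the hub with one $K_4$ is a $K_5$ and gives a $P_5$. So $L_\pi$ contains $F$. To avoid this, every pair must lie in at most one block, and then for fixed $k$ there are only $O(N^2)$ edges. The attempt fails because $F$ is disconnected: a link can afford one hub only.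

So let us try to prove that for $n$ far from powers of 2 nothing comes near $\frac54$.

## Equality: hubs turn the vertex set into $\mathbb F_2^m$

In $D_m$ the hub of $\{x,p\}$ is $x+p$, so addition can be read off the links. We now recover addition from an arbitrary extremal $H$. The local part of the argument is needed again for near-extremal $H$, so we set it up with some pairs called good; in this section all pairs will be good.

The degree of a triple is the number of edges of $H$ containing it. The degree of $\{x,p,v\}$ equals the degree of $v$ in $L_{xp}$.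

**Definition (good pairs, lines, the operation $*$).** Let $H$ be a 4-graph on $V$, and let some pairs be called good, subject to this requirement: for every good pair $\{x,p\}$, exactly one vertex has degree at least 9 in $L_{xp}$. Call that vertex $h(x,p)$. Equivalently, a good pair lies in exactly one triple of degree at least 9, namely $\{x,p,h(x,p)\}$. A line is a triple of degree at least 9 all of whose three pairs are good. Write $x*y=z$ iff $\{x,y,z\}$ is a line.

In $D_m$ with $n\ge45$, all pairs are good: the hub has degree $n-3\ge9$ and the other vertices of the link have degree 4. The lines are the triples $\{x,p,x+p\}$, and $x*p=x+p$ for $x\ne p$, while $x*x$ is undefined.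

Two distinct lines share at most one vertex, since otherwise a good pair would lie in two triples of degree at least 9. So $*$ is a well-defined partial commutative operation, with
$$x*y=z\iff x*z=y,\tag{6}$$
and for fixed $x$ the map $y\mapsto x*y$ is injective.

The next lemma says that under suitable conditions $x*(p*y)=p*(x*y)$. It works because these elements are confined to a $K_4$, which has only four vertices.

**Lemma 3.** Let $x,p,y$ be distinct, let $\{x,p\}$ be good, $h=h(x,p)$, and let $y$ lie in a component $Q$ of $L_{xp}-h$ isomorphic to $K_4$. Suppose that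
$$z=x*y,\quad w=p*y,\quad u=p*z,\quad u'=x*w$$
are defined, and that each of the sets
$$\{x,y,z,p\},\quad\{p,y,w,x\},\quad\{p,z,u,x\},\quad\{x,w,u',p\}\tag{7}$$
has four distinct elements and belongs to $H$. Then $u=u'$, and the vertices of $Q$ are $y,z,w,u$.

**Proof.** The three points of a line are distinct, and the sets (7) have four elements. Hence $z,w,u,u'\notin\{x,p\}$, so these are vertices of $L_{xp}$.

**Step 1.** We show that none of $z,w,u,u'$ is the hub $h$, in order to know that they live in $L_{xp}-h$. Recall that a good pair lies in a unique triple of degree at least 9, that pairs inside lines are good, and that $\{x,p,h\}$ has degree at least 9.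

- If $z=h$: the good pair $\{x,z\}$ lies in $\{x,z,y\}$ and $\{x,z,p\}$, both of degree at least 9, so $y=p$, a contradiction.
- If $w=h$: the good pair $\{p,w\}$ lies in $\{p,w,y\}$ and $\{p,w,x\}$, so $y=x$, a contradiction.
- If $u=h$: the good pair $\{p,u\}$ lies in $\{p,u,z\}$ and $\{p,u,x\}$, so $z=x$, a contradiction.
- If $u'=h$: the good pair $\{x,u'\}$ lies in $\{x,u',w\}$ and $\{x,u',p\}$, so $w=p$, a contradiction.

**Step 2.** We place all five points in $Q$. By (7), $yz$, $yw$, $zu$, $wu'$ are edges of $L_{xp}$. None of them contains $h$, because $y\in Q$ and by Step 1. Since $y\in Q$ and $Q$ is a component of $L_{xp}-h$, it follows that $z,w\in Q$, and then $u,u'\in Q$.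

**Step 3.** We check that $y,z,w$ are distinct and that $u$ and $u'$ differ from all three, so that only one place in $Q$ is left. Two lines sharing two points coincide.

- If $z=w$: the lines $\{x,y,z\}$, $\{p,y,z\}$ give $x=p$.
- If $u=y$: the lines $\{p,z,y\}$, $\{x,y,z\}$ give $p=x$.
- If $u=w$: the lines $\{p,z,w\}$, $\{p,y,w\}$ give $z=y$.
- If $u'=y$: the lines $\{x,w,y\}$, $\{p,y,w\}$ give $x=p$.
- If $u'=z$: the lines $\{x,w,z\}$, $\{x,y,z\}$ give $w=y$.

Each is a contradiction; in the third and fifth cases because $y,z$ and $y,w$ are pairs of points of lines. For the same reason $y\ne z$, $y\ne w$, $u\ne z$ and $u'\ne w$. So $y,z,w$ are three distinct vertices of the 4-set $Q$, and both $u$ and $u'$ are the fourth. $\square$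

**Proof of the equality statement in Theorem 1(a).** Let $n\ge45$ and let $H$ be $T_4$-free on $V$ with $|H|=\frac5{24}n(n-1)(n-3)$.

**Step 1.** We determine all links. By (4) every $L_\pi$ has exactly $\frac52(n-3)$ edges. By the strict inequality in Lemma 2, some vertex $v$ has degree at least 9, so $L_\pi-v$ is $P_5$-free on $n-3$ vertices. Both $\deg v\le n-3$ and $e(L_\pi-v)\le\frac32(n-3)$ must be equalities. So $v$ is adjacent to all other vertices, and Lemma 1 with $c=n-3$ forces $n_4=c$: $L_\pi-v$ is a disjoint union of $K_4$'s. All vertices other than $v$ have degree 4. So we may call every pair good; every triple of degree at least 9 is a line and has degree exactly $n-3$, and $x*p=h(x,p)$ is defined for all $x\ne p$.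

**Step 2.** We show that for distinct $x,p,y$ with $y\ne x*p$,
$$p*(x*y)=x*(p*y),\tag{8}$$
by checking the hypotheses of Lemma 3. Since $y\neq h(x,p)$, $y$ lies in a $K_4$-component of $L_{xp}-h$. The elements $z=x*y$ and $w=p*y$ are defined. If $z=p$ or $w=x$, then $\{x,p,y\}$ is a line and $y=x*p$, which is excluded; so $u=p*z$ and $u'=x*w$ are defined. If $u=x$, then $z=x*p$, that is $x*y=x*p$, so $y=p$, a contradiction. If $u'=p$, then $w=x*p$, that is $p*y=p*x$, so $y=x$, a contradiction. Together with $z\ne x$, $w\ne p$ and the distinctness of the points of a line, this shows that the sets (7) are 4-sets. Each contains a line, and a line has degree $n-3$, that is, it forms an edge with every further vertex. So the sets (7) are edges of $H$, and Lemma 3 gives (8).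

**Step 3.** We make $V\cup\{0\}$ a group. Put $x+y=x*y$ for $x\ne y$ in $V$, $x+x=0$, and $x+0=0+x=x$, also for $x=0$. This is commutative. We check $(x+y)+z=x+(y+z)$.

- If some entry is $0$, it is clear.
- If $x,y,z\in V$ are distinct and $z\ne x*y$, then also $y\neq x*z$ and $x\neq y*z$ by (6), so the two sides are $(x*y)*z$ and $x*(y*z)$, and they are equal by (8) with $p=z$.
- If $x\ne y$ and $z=x*y$, the left side is $z+z=0$, and $y*z=x$, so the right side is $x+x=0$.
- If $z=x$, both sides agree by commutativity.
- If $x=y\ne z$, the left side is $0+z=z$ and the right side is $x*(x*z)=z$.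
- If $y=z\ne x$, the left side is $(x*y)*y=x$ and the right side is $x+0=x$.

So $V\cup\{0\}$ is a group in which every element is its own inverse, an elementary abelian 2-group. Hence $n+1=2^m$ for some $m$, and we may identify $V$ with $\mathbb F_2^m\setminus\{0\}$.

**Step 4.** We identify $H$. In $L_{xp}$ the hub is $x+p$, and by Lemma 3 the $K_4$ containing $y$ consists of $y,\ x+y,\ p+y,\ x+p+y$. So $\{x,p,y,z\}\in H$ iff $x+p\in\{y,z\}$ or $y+z\in\{x,p,x+p\}$. By (1) this says that $H$ is the set of linearly dependent 4-subsets. Conversely, $D_m$ attains the bound by (2). $\square$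

This is the exact answer, but it is not yet what we need. For $n\ne2^m-1$ it gives only that ${\rm ex}_4(n,T_4)$ is less than $\frac5{24}n(n-1)(n-3)$, perhaps by 1, and this has no effect on the ratio. We must start from an $H$ that is within a factor $1-\varepsilon$ of the bound. There Step 3 breaks down: some pairs are bad, $*$ is undefined at some pairs, and (8) may fail for some triples. We first bound the damage, and then find a group that survives it.

## Near-equality: an operation associative at almost all triples

Let $0<\varepsilon<1$, put $\beta=\frac52\sqrt\varepsilon$ and assume $\beta\le\frac1{100}$. Let $H$ be $T_4$-free on $V$, $|V|=n$, with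
$$|H|\ge(1-\varepsilon)\tfrac5{24}n(n-1)(n-3),\qquad n\ge 2/\beta .$$
In particular $n\ge200$. Call a pair $\pi$ *good* if its deficiency $d(\pi)=\frac52(n-3)-e(L_\pi)$ is at most $\beta n$, and *bad* otherwise. By (4), $d(\pi)\ge0$.

**Step 1.** We count bad pairs. Since $\sum_\pi e(L_\pi)=6|H|$, we have $\sum_\pi d(\pi)\le\varepsilon\binom n2\frac52(n-3)$. Each bad pair contributes more than $\beta n$, so there are at most $\frac{5\varepsilon}{2\beta}\binom n2=\sqrt\varepsilon\binom n2$ bad pairs, hence at most $\beta n^2$ ordered bad pairs.

**Step 2.** We show that the links of good pairs look like links of $D_m$ up to $O(\beta n)$ vertices, and that good pairs satisfy the requirement in the definition of lines. Let $\pi=\{x,p\}$ be good. Then $e(L_\pi)\ge\frac52(n-3)-\beta n>\frac32(n-2)+40$, because this is $(1-\beta)n>44.5$. By Lemma 2(ii) some vertex $v$ has degree at least 9 in $L_\pi$, and by Lemma 2(i) $L_\pi-v$ is $P_5$-free on $n-3$ vertices. From $e(L_\pi-v)\le\frac32(n-3)$ we get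
$$\deg v\ge n-3-\beta n.$$
From $\deg v\le n-3$ we get $e(L_\pi-v)\ge\frac32(n-3)-\beta n$. If $\ell$ vertices of $L_\pi-v$ lie outside $K_4$-components, Lemma 1 gives $e(L_\pi-v)\le\frac32(n-3)-\frac14\ell$, so $\ell\le4\beta n$.

Suppose a second vertex $v'$ had degree at least 9 in $L_\pi$. By the same argument its degree would be at least $n-3-\beta n$. But in $L_\pi-v$ it lies in a $K_4$-component or in a component inside the at most $4\beta n$ leftover vertices, so its degree in $L_\pi$ is at most $4\beta n+4$. As $(1-5\beta)n>7$, this is a contradiction. So $h(x,p)=v$ is well defined, and: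

- among the triples containing a given good pair exactly one has degree at least 9, and its degree is at least $n-3-\beta n$;
- all but at most $4\beta n$ vertices of $L_{xp}-h(x,p)$ lie in $K_4$-components.

Lines, $*$, (6) and Lemma 3 are now available. A line has degree at least $n-3-\beta n$, so it fails to form an edge with at most $\beta n$ of the other $n-3$ vertices.

**Step 3.** We bound the number of ordered pairs $(x,p)$, $x\ne p$, with $x*p$ undefined: there are at most $21\beta n^2$. At most $\beta n^2$ of them are bad. Suppose $\{x,p\}$ is good, $x*p$ is undefined, and $h=h(x,p)$. Then $\{x,p,h\}$ has degree at least 9 and is not a line, so $\{x,h\}$ or $\{p,h\}$ is bad. Let $\{x,h\}$ be bad. The degree of $p$ in $L_{xh}$ is the degree of the triple $\{x,p,h\}$, which is at least $n-3-\beta n\ge n/2$. Since $e(L_{xh})\le\frac52n$, the degree sum is at most $5n$, and at most 10 vertices have degree at least $n/2$. So each ordered bad pair $(x,h)$ arises from at most 10 values of $p$, which gives at most $10\beta n^2$ pairs $(x,p)$. The case $\{p,h\}$ bad is symmetric.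

**Lemma 4.** For all but at most $100\beta n^3$ triples $(x,p,y)\in V^3$, both $x*(p*y)$ and $p*(x*y)$ are defined and they are equal.

**Proof.** By Lemma 3 it suffices to count the triples that violate one of its hypotheses. Write $z=x*y$, $w=p*y$, $u=p*z$, $u'=x*w$ and $h=h(x,p)$ as there.

1. *$x,p,y$ are distinct, $\{x,p\}$ is good, and $y$ lies in a $K_4$-component of $L_{xp}-h$.* At most $3n^2$ triples are not distinct, at most $\beta n^3$ have $\{x,p\}$ bad, and for each good $(x,p)$ at most $4\beta n+1$ values of $y$ are excluded, the $+1$ being $y=h$. Failures: at most $5\beta n^3+4n^2$.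
2. *$z$ and $w$ are defined.* By Step 3, at most $2\cdot21\beta n^3=42\beta n^3$ further failures.
3. *$u$ and $u'$ are defined.* For fixed $x$ the map $(p,y)\mapsto(p,z)$ is injective, since $y=x*z$. So for fixed $x$ at most $21\beta n^2+n$ pairs $(p,y)$ fail for $u$, the $n$ accounting for $p=z$. For $u'$ fix $p$ and use the injection $(x,y)\mapsto(x,w)$. Failures: at most $42\beta n^3+2n^2$.
4. *The four sets (7) are 4-sets and edges of $H$.* For $\{x,y,z,p\}$: given $(x,y)$, which determines the line $\{x,y,z\}$, at most $\beta n+1$ values $p\notin\{x,y\}$ fail, the $+1$ being $p=z$. For $\{p,z,u,x\}$: the map $(x,p,y)\mapsto(x,p,z)$ is injective; given $(p,z)$, which determines the line $\{p,z,u\}$, at most $\beta n+1$ values $x\notin\{p,z\}$ fail, the $+1$ being $x=u$. Here $x\ne p$ by condition 1 and $x\ne z$ because $z=x*y$. Exchanging $x$ and $p$ exchanges $z$ with $w$ and $u$ with $u'$, and turns these two sets into the other two. Failures: at most $4(\beta n+1)n^2=4\beta n^3+4n^2$.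

The total is at most $93\beta n^3+10n^2\le100\beta n^3$, since $n\ge2/\beta\geq \frac{10}{7\beta}$. For all remaining triples Lemma 3 gives $u=u'$. $\square$

Apply Lemma 4 to the triple $(x,y,p)$: it says $x*(y*p)=y*(x*p)$. By commutativity, for all but at most $100\beta n^3$ triples $(x,p,y)\in V^3$,
$$x*p,\ (x*p)*y,\ p*y,\ x*(p*y)\ \text{ are defined and }\ (x*p)*y=x*(p*y).\tag{A}$$

## An exact group of order $2^m$ from the compositions $\sigma_x\sigma_y$

We have a partial operation that is associative at almost all triples. We cannot repair it on $V$ itself: there is no identity element in $V$, and a single failing triple spoils associativity. The way out is to let $V$ act. The partial maps $\sigma_x:y\mapsto x*y$ compose associatively without any hypothesis. A composition $\sigma_x\sigma_y$ is determined, as a map, up to a small error; and two such compositions turn out either to agree almost everywhere or to differ almost everywhere. So "agreeing almost everywhere" is an equivalence relation, and its classes form an exact group.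

In the model case $D_m$ with $m\ge4$, $x*y=x+y$ for $x\ne y$, we have $\sigma_x\sigma_y(v)=x+y+v$ for all $v\in V$ except $v=y$ and $v=x+y$ (the latter lies in $V$ only if $x\neq y$). So $\sigma_x\sigma_y$ is translation by $x+y$ with at most two points missing. Two pairs have the same class iff they have the same sum. The class of a sum $s\ne0$ has $n-1$ pairs and the class of $s=0$ has $n$ pairs, and the number of classes is $n+1=2^m$. The identity, which is missing in $V$, is the class of the pairs $(x,x)$.

**Lemma 5.** Let $0<\delta\le\frac1{100}$, let $\mathcal L$ be a set of triples on an $n$-set $V$, any two sharing at most one vertex, and let $*$ be its partial operation ($x*y=z$ iff $\{x,y,z\}\in\mathcal L$). If (A) fails for at most $\delta^4n^3$ triples $(x,p,y)\in V^3$, then there is an integer $m$ with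
$$(1-\delta)n\le2^m\le\frac n{1-4\delta}.$$

**Notation and rules.** The map $\sigma_x:y\mapsto x*y$ is a partial injection of $V$ with $\sigma_x^{-1}=\sigma_x$, by (6). Products of partial maps are compositions, the right factor being applied first. For partial injections $f,g$ write $f\approx_cg$ if $f$ and $g$ are both defined and equal on at least $(1-c)n$ points.

- (R1) $f\approx_cg$ and $g\approx_dk$ imply $f\approx_{c+d}k$. The two exceptional sets have together at most $(c+d)n$ points.
- (R2) If $f\approx_cg$ and $|{\rm dom}\,k|\ge(1-d)n$, then $kf\approx_{c+d}kg$ and $fk\approx_{c+d}gk$. For the first: where $f$ and $g$ agree, $f$ is injective, so at most $dn$ of the values fall outside ${\rm dom}\,k$. For the second: $k$ is undefined at no more than $dn$ points, and by injectivity $k$ sends no more than $cn$ points to places where $f,g$ fail to agree.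
- (R3) $f\approx_cg$ implies $f^{-1}\approx_cg^{-1}$. If $f(v)=g(v)$, the inverses agree at this value, and $f$ is injective.
- (R4) If $x\ne x'$, then $\sigma_x$ and $\sigma_{x'}$ agree nowhere, and hence $\sigma_xk$ and $\sigma_{x'}k$ agree nowhere. If $\sigma_x(v)=\sigma_{x'}(v)=u$, then $\{x,v,u\}$ and $\{x',v,u\}$ are triples of $\mathcal L$ sharing two points, so $x=x'$.

Note that (R2) gives $|{\rm dom}(fk)|\ge(1-c-d)n$ when $|{\rm dom}f|\ge(1-c)n$ and $|{\rm dom}\,k|\ge(1-d)n$ (take $g=f$).

**Step 0.** We select the well-behaved elements $x$. Call $(x,p)$ *nice* if (A) fails for at most $\delta^2n$ of the $y$. Then $x*p$ is defined, because (A) holds for at least one $y$, and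
$$\sigma_x\sigma_p\approx_{\delta^2}\sigma_{x*p}.$$
Each non-nice pair accounts for more than $\delta^2n$ failures, so there are at most $\delta^2n^2$ non-nice pairs. Let $X$ be the set of $x$ for which at most $\delta n$ values $p$ make $(x,p)$ non-nice. Then $|V\setminus X|\cdot\delta n\le\delta^2n^2$, so
$$|V\setminus X|\le\delta n.$$
For $x\in X$ some $(x,p)$ is nice, so $\sigma_x\sigma_p$ is defined on at least $(1-\delta^2)n$ points. Since $\sigma_p$ is injective, this gives
$$|{\rm dom}\,\sigma_x|\ge(1-\delta^2)n\quad\text{and}\quad\sigma_x\sigma_x\approx_{\delta^2}{\rm id}\qquad(x\in X).\tag{9}$$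

**Step 1.** We show that in a product $\sigma_x\sigma_y$ one factor can be prescribed almost arbitrarily; this lets us compare any two products. The claim: *for $x,y\in X$, for at least $(1-4\delta)n$ elements $p\in X$ there is $w\in X$ with $\sigma_x\sigma_y\approx_{7\delta^2}\sigma_w\sigma_p$. Likewise, for at least $(1-4\delta)n$ elements $p\in X$ there is $w'\in X$ with $\sigma_x\sigma_y\approx_{7\delta^2}\sigma_p\sigma_{w'}$.*

Take $p$ such that $p\in X$; $(y,p)$ is nice; $(x,q)$ is nice, where $q=y*p$; and $w=x*q\in X$. The first condition excludes at most $\delta n$ values because $|V\setminus X|\le\delta n$, the second because $y\in X$. The maps $p\mapsto q$ and $p\mapsto w$ are injective, so the third excludes at most $\delta n$ values because $x\in X$, and the fourth at most $\delta n$ because $|V\setminus X|\le\delta n$. At least $(1-4\delta)n$ values remain. For these, (R2) and (9) give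
$$\sigma_y\sigma_p\approx_{\delta^2}\sigma_q\ \Rightarrow\ \sigma_y\sigma_p\sigma_p\approx_{2\delta^2}\sigma_q\sigma_p,\qquad \sigma_p\sigma_p\approx_{\delta^2}{\rm id}\ \Rightarrow\ \sigma_y\sigma_p\sigma_p\approx_{2\delta^2}\sigma_y .$$
So $\sigma_y\approx_{4\delta^2}\sigma_q\sigma_p$. Multiplying by $\sigma_x$ on the left, and using $\sigma_x\sigma_q\approx_{\delta^2}\sigma_w$,
$$\sigma_x\sigma_y\approx_{5\delta^2}\sigma_x\sigma_q\sigma_p\approx_{2\delta^2}\sigma_w\sigma_p .$$
For the second statement apply the first to $\sigma_y\sigma_x$, obtaining $\sigma_y\sigma_x\approx_{7\delta^2}\sigma_{w'}\sigma_p$, and take inverses with (R3).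

**Step 2.** We define the equivalence classes and count them. For $a=(x,y)\in X^2$ put $f_a=\sigma_x\sigma_y$; then $|{\rm dom}f_a|\ge(1-2\delta^2)n$. Let $a,b\in X^2$. Since $8\delta<1$, some $p\in X$ serves both in Step 1:
$$f_a\approx_{7\delta^2}\sigma_w\sigma_p,\qquad f_b\approx_{7\delta^2}\sigma_{w'}\sigma_p .$$
If $w=w'$, then $f_a\approx_{14\delta^2}f_b$. If $w\ne w'$, then by (R4) $f_a$ and $f_b$ agree at no point outside the two exceptional sets, so they agree on at most $14\delta^2n$ points. There is nothing in between. Define
$$a\sim b\iff f_a,f_b\ \text{agree on more than}\ n/2\ \text{points}.$$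
As $14\delta^2<\frac12$, $a\sim b$ is the same as $f_a\approx_{14\delta^2}f_b$. The relation is reflexive because $f_a$ is defined on more than $n/2$ points, it is symmetric, and it is transitive because $28\delta^2<\frac12$. More generally, since $\delta^2\le10^{-4}$,
$$f_a\approx_{\kappa\delta^2}f_b\ \text{ with }\ \kappa\le100\ \Longrightarrow\ a\sim b.\tag{10}$$

Let $\mathcal G$ be the set of classes. For each $p\in X$ a class contains at most one pair $(w,p)$, because by (R4) $\sigma_w\sigma_p$ and $\sigma_{w'}\sigma_p$ with $w\ne w'$ agree nowhere. So a class has at most $|X|$ elements. By Step 1 the class of $a$ contains a pair $(w,p)$ for at least $(1-4\delta)n$ elements $p$, so it has at least $(1-4\delta)n$ elements. The $|X|^2$ pairs are divided into $|\mathcal G|$ classes, hence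
$$(1-\delta)n\le|X|\le|\mathcal G|\le\frac{|X|^2}{(1-4\delta)n}\le\frac n{1-4\delta}.\tag{11}$$

**Step 3.** We make $\mathcal G$ a group. For $a,b\in X^2$ choose by Step 1 a common $p\in X$ with $f_a\approx_{7\delta^2}\sigma_w\sigma_p$ and $f_b\approx_{7\delta^2}\sigma_p\sigma_{w'}$. By (R2), using that $f_b$ and $\sigma_w\sigma_p$ have domains of size at least $(1-2\delta^2)n$, and then (9),
$$f_af_b\approx_{9\delta^2}\sigma_w\sigma_pf_b\approx_{9\delta^2}\sigma_w\sigma_p\sigma_p\sigma_{w'}\approx_{3\delta^2}\sigma_w\sigma_{w'} .$$
So $f_af_b\approx_{21\delta^2}f_c$ with $c=(w,w')\in X^2$. Define $[a][b]=[c]$.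

*Well defined.* Let $a\sim a'$ and $b\sim b'$. By (R2), $f_af_b\approx_{16\delta^2}f_{a'}f_b\approx_{16\delta^2}f_{a'}f_{b'}$. So two possible results $c,c'$, from whatever choices of representatives and of $p$, satisfy $f_c\approx_{74\delta^2}f_{c'}$, as $21+32+21=74$; by (10), $c\sim c'$.

*Associative.* If $[a][b]=[d]$ and $[d][c]=[g]$, then $f_g\approx_{21\delta^2}f_df_c\approx_{23\delta^2}f_af_bf_c$, so $f_g\approx_{44\delta^2}f_af_bf_c$. In the same way a representative $g'$ of $[a]([b][c])$ satisfies $f_{g'}\approx_{44\delta^2}f_af_bf_c$. So $f_g\approx_{88\delta^2}f_{g'}$ and $g\sim g'$.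

*Identity.* Let $e=(x,x)$ with $x\in X$. Then $f_e\approx_{\delta^2}{\rm id}$ by (9), so all these pairs lie in one class. If $[a][e]=[c]$, then $f_c\approx_{21\delta^2}f_af_e\approx_{3\delta^2}f_a$, so $c\sim a$; the same holds for $[e][a]$.

*Inverse.* The inverse of $[(x,y)]$ is $[(y,x)]$: we have $\sigma_x\sigma_y\sigma_y\sigma_x\approx_{3\delta^2}\sigma_x\sigma_x\approx_{\delta^2}{\rm id}$. So if $[(x,y)][(y,x)]=[c]$, then $f_c\approx_{25\delta^2}{\rm id}$ and $f_c\approx_{26\delta^2}f_e$, that is, $[c]=[e]$. Exchange $x$ and $y$ for the other order.

**Step 4.** We show that every element of $\mathcal G$ has square 1, which forces $|\mathcal G|$ to be a power of 2. First we treat the classes $\gamma$ that contain a nice pair $(w,p)$. Put $z=w*p$ and $f=\sigma_w\sigma_p\approx_{\delta^2}\sigma_z$. Then $|{\rm dom}\,\sigma_z|\ge(1-\delta^2)n$, so $\sigma_z\sigma_z\approx_{\delta^2}{\rm id}$, whether or not $z\in X$. Hence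
$$ff\approx_{3\delta^2}\sigma_zf\approx_{2\delta^2}\sigma_z\sigma_z\approx_{\delta^2}{\rm id},$$
so $f_c\approx_{27\delta^2}{\rm id}$ for a representative $c$ of $\gamma^2$, whence $f_c\approx_{28\delta^2}f_e$ and $\gamma^2=1$.

A class without a nice pair consists of at least $(1-4\delta)n$ non-nice pairs. There are at most $\delta^2n^2$ non-nice pairs, so the number of such classes is at most
$$\frac{\delta^2n}{1-4\delta}<\frac14(1-\delta)n\le\frac14|\mathcal G| .$$
So $S=\{g\in\mathcal G:g^2=1\}$ has $|S|>\frac34|\mathcal G|$.

Let $a\in S$. More than $\frac34|\mathcal G|$ elements $b$ satisfy $b\in S$, and more than $\frac34|\mathcal G|$ satisfy $ab\in S$, so more than half of all $b$ satisfy both. For these, $abab=1$ gives $ba=a^{-1}b^{-1}=ab$. So the centralizer of $a$ is a subgroup with more than half of the elements, that is, all of $\mathcal G$. Hence $S$ lies in the center $Z(\mathcal G)$. Then $|Z(\mathcal G)|>\frac34|\mathcal G|$, so $Z(\mathcal G)=\mathcal G$ and $\mathcal G$ is abelian. In an abelian group $S$ is a subgroup, here of index less than $\frac43$, so $S=\mathcal G$. Thus $\mathcal G$ is an elementary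 abelian 2-group, $|\mathcal G|=2^m$, and (11) is the assertion. $\square$

## The gap along $n=3\cdot2^j$ and the interval of limit points

**Proof of Theorem 1(b).** Let $\varepsilon=10^{-21}$. Then $\beta=\frac52\sqrt\varepsilon<10^{-10}$ and $100\beta<10^{-8}=\delta^4$ with $\delta=\frac1{100}$. Suppose that $n\ge2/\beta$ and that a $T_4$-free $H$ on $n$ vertices has $|H|\ge(1-\varepsilon)\frac5{24}n(n-1)(n-3)$. By the section on near-equality, (A) fails for at most $100\beta n^3\le\delta^4n^3$ triples, so Lemma 5 gives $m$ with
$$0.99\le\frac{2^m}n\le\frac1{0.96}<1.05 .$$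
If $n=3\cdot2^j$, then $2^m/n=2^{m-j}/3$. Consecutive numbers of the form $2^i/3$ are $\frac23$ and $\frac43$, and none lies in $[0.99,1.05]$. So no such $H$ exists, which proves the bound. With (5) this gives $\liminf\alpha_4\le(1-10^{-21})\frac54$. We have $\limsup\alpha_4=\frac54$ already, so the limit does not exist. $\square$

**Proof of Theorem 1(c).**

**Step 1.** We show that $\alpha_4(n_i)\to\frac54$ forces $n_i$ to be close to powers of 2. Fix a small $\varepsilon>0$, at most $10^{-21}$. By (5), for all large $i$ an extremal 4-graph on $n_i$ vertices has at least $(1-\varepsilon)\frac5{24}n_i(n_i-1)(n_i-3)$ edges, and $n_i\ge2/\beta$. Put $\delta=(100\beta)^{1/4}\le\frac1{100}$. Lemma 5 gives $m$ with $1-\delta\le2^m/n_i\le1/(1-4\delta)$, so $1-4\delta\le n_i/2^m\le1/(1-\delta)$ and $|n_i/2^m-1|\le4\delta$. As $\varepsilon\to0$ we have $\delta\to0$. So $\min_m|n_i/2^m-1|\to0$.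

**Step 2.** We prove the converse by moving the example $D_m$ to nearby values of $n$. Let $n_i=(1+o(1))2^{m_i}$ and $n'=2^{m_i}-1$. If $n_i\ge n'$, add isolated vertices: ${\rm ex}_4(n_i,T_4)\ge{\rm ex}_4(n',T_4)$, so $\alpha_4(n_i)\ge\alpha_4(n')\binom{n'}3/\binom{n_i}3$. If $n_i<n'$, average the number of edges of an extremal 4-graph on $n'$ vertices over all $n_i$-subsets: ${\rm ex}_4(n_i,T_4)\ge{\rm ex}_4(n',T_4)\binom{n_i}4/\binom{n'}4$, so $\alpha_4(n_i)\ge\alpha_4(n')\frac{n_i-3}{n'-3}$. In both cases the extra factor tends to 1 and $\alpha_4(n')\to\frac54$, so $\liminf\alpha_4(n_i)\ge\frac54$. Since $\limsup\alpha_4=\frac54$, $\alpha_4(n_i)\to\frac54$.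

**Step 3.** We show that $\alpha_4$ moves slowly, so that its limit points fill an interval. Adding an isolated vertex gives ${\rm ex}_4(n,T_4)\le{\rm ex}_4(n+1,T_4)$. Let $H$ be extremal on $n+1$ vertices. Each edge survives the deletion of $n-3$ of the $n+1$ vertices, so $(n-3)|H|=\sum_v|H-v|\le(n+1)\,{\rm ex}_4(n,T_4)$. Hence
$${\rm ex}_4(n,T_4)\le{\rm ex}_4(n+1,T_4)\le\frac{n+1}{n-3}\,{\rm ex}_4(n,T_4).$$
Since ${\rm ex}_4(n,T_4)=O(n^3)$, the increment ${\rm ex}_4(n+1,T_4)-{\rm ex}_4(n,T_4)$ is $O(n^2)$. Also $\binom n3^{-1}-\binom{n+1}3^{-1}=O(n^{-4})$. So $\alpha_4(n+1)-\alpha_4(n)=O(1/n)\to0$. If $\liminf\alpha_4<c<\limsup\alpha_4$, then infinitely often $\alpha_4(n)\le c<\alpha_4(n+1)$, and along these $n$ we have $\alpha_4(n)\to c$. The liminf and limsup are themselves limit points. So the set of limit points is $[\liminf\alpha_4,\frac54]$, and it is nondegenerate by (b). $\square$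

## The 5-uniform tree $T_5$ and affine quadruples in $\mathbb F_2^m$

**Proof of Theorem 2.**

**Step 1.** We build dense $T_5$-free 5-graphs, now on the whole space. Let $V=\mathbb F_2^m$, $n=2^m$, $m\ge2$, and let $H$ consist of the 5-sets containing four elements with sum $0$. Let $\pi=\{a,b,c\}$ and $h=a+b+c$. As $a,b,c$ are distinct, $h\notin\pi$. For distinct $y,z\notin\pi$, leave out one element of $\pi\cup\{y,z\}$ at a time: without $z$ the sum is $0$ iff $y=h$; without $y$, iff $z=h$; without $a$, $b$, $c$, iff $y+z$ equals $b+c$, $a+c$, $a+b$ respectively. So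
$$\pi\cup\{y,z\}\in H\iff h\in\{y,z\}\ \text{ or }\ y+z\in\{a+b,a+c,b+c\}.$$
Thus $h$ is adjacent in $L_\pi$ to all other $n-4$ vertices. Put $W=\{0,a+b,a+c,b+c\}$, a subgroup of order 4, with $a+W=\{a,b,c,h\}$. The set $V\setminus\{a,b,c,h\}$ is the union of the other cosets of $W$, and on it $L_\pi$ is a disjoint union of $K_4$'s. As in the first section, two disjoint connected 5-vertex subgraphs would both use $h$, so $L_\pi$ is $F$-free, and $H$ is $T_5$-free by (3). Each link has $\frac52(n-4)$ edges and each edge of $H$ contains 10 triples, so
$$|H|=\frac1{10}\binom n3\cdot\frac52(n-4)=\frac{n-4}4\binom n3=\frac{n-4}{n-3}\binom n4 .$$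
Hence $\limsup\alpha_5\ge1$.

**Step 2.** We bound $\alpha_5$ by $\alpha_4$. Let $H$ be $T_5$-free on $n$ vertices. For each vertex $v$ the 4-graph $\{e-v:\ v\in e\in H\}$ on the other $n-1$ vertices is $T_4$-free, since a copy of $T_4$ in it together with $v$ would be a copy of $T_5$. Summing over $v$, $5|H|\le n\,{\rm ex}_4(n-1,T_4)$. As $\binom n4=\frac n4\binom{n-1}3$,
$$\alpha_5(n)\le\tfrac45\,\alpha_4(n-1).$$
So $\limsup\alpha_5\le\frac45\cdot\frac54=1$, with equality by Step 1. Taking $n-1=3\cdot2^j$ and Theorem 1(b), $\liminf\alpha_5\le1-10^{-21}$. $\square$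

## Forests: duplicating the low-degree part of a graph

For $r=2$ the ratio is ${\rm ex}_2(n,T)/n$ with $T$ a forest. If $T$ is connected, the disjoint union of two $T$-free graphs is $T$-free, so ${\rm ex}_2(a+b,T)\ge{\rm ex}_2(a,T)+{\rm ex}_2(b,T)$, and Fekete's lemma gives the limit. If $T$ is disconnected this argument stops, for the same reason as the packing: two disjoint copies of "hub plus $K_4$'s" contain $F$. For graphs there is a way around it. Keep one copy of the set $S$ of high-degree vertices and duplicate only the rest. One danger remains. Duplication may create a second copy of a piece that occurred too few times: a triangle with isolated vertices contains no two disjoint edges, but two triangles do. So before duplicating we destroy all pieces that are rare, at a cost of few edges.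

**Proof of Theorem 3.** Isolated vertices of $T$ do not affect ${\rm ex}_2(n,T)$ for $n\ge|V(T)|$, so assume $T$ has none. Let $t=|V(T)|$.

**Step 1.** We record a linear upper bound, so that the limsup is finite and degree sums are linear. A graph with more than $tn$ edges has a nonempty subgraph of minimum degree at least $t$: delete vertices of degree less than $t$ one by one; not all edges can disappear. Such a subgraph contains the forest $T$, embedded greedily vertex by vertex so that each new vertex has at most one earlier neighbor: fewer than $t$ vertices are occupied at each moment. So ${\rm ex}_2(n,T)\le tn$. Let $\alpha=\limsup{\rm ex}_2(n,T)/n$.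

**Step 2.** We fix a rapidly decreasing sequence of degree thresholds, in terms of $t$ and $\varepsilon$ only. Let $0<\varepsilon<1$. For $s\ge0$ there are finitely many non-isomorphic pairs $(\tau,\chi)$, where $\tau$ is a tree on at most $t$ vertices and $\chi:V(\tau)\to2^{[s]}$ is a labeling; isomorphisms are those of $\tau$ that preserve the labels. Let $c(s)$ be the maximum of these numbers over $s'\le s$. Put
$$\varepsilon_0=1,\qquad s_i=\lfloor2t/\varepsilon_i\rfloor,\qquad\varepsilon_{i+1}=\min\Bigl(\varepsilon_i,\frac\varepsilon{t^2c(s_i)}\Bigr).$$

**Step 3.** We split the vertices of a good $T$-free graph into high and low degree, with little in between. Let $G$ be $T$-free on $n$ vertices with $e(G)\ge(\alpha-\varepsilon)n$ and $n$ large. All degrees are less than $n=\varepsilon_0n$, and the degree sum is at most $2tn$. The degree ranges $[\varepsilon_{i+1}n,\varepsilon_in)$ for $0\le i\le\lceil2t/\varepsilon\rceil$ are disjoint and there are more than $2t/\varepsilon$ of them, so for some such $i$ the set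
$$D=\{v:\ \varepsilon_{i+1}n\le\deg v<\varepsilon_in\}$$
has degree sum at most $\varepsilon n$. Fix this $i$. Let $S=\{v:\deg v\ge\varepsilon_in\}$ and $U=V(G)\setminus S$, so $D\subset U$. From $|S|\varepsilon_in\le2tn$ we get $|S|\le s_i$. As $i$ is bounded in terms of $t$ and $\varepsilon$, so is $s_i$; we take $n$ larger than it, so $U\ne\emptyset$.

**Step 4.** We define rare pieces and a small set $Z$ that meets all of them. For a tree $\tau$ on at most $t$ vertices and $\chi:V(\tau)\to2^S$, a *copy* of $(\tau,\chi)$ is a copy of $\tau$ in $G[U]$ in which the image of each vertex $v$ is adjacent in $G$ to all of $\chi(v)$. Call $(\tau,\chi)$ *rare* if it does not have $t$ pairwise vertex-disjoint copies. For a rare pair, a maximal family of disjoint copies has fewer than $t$ members, so it covers at most $t^2$ vertices, and by maximality every copy meets the covered set. There are at most $c(s_i)$ pairs up to isomorphism. So some $Z\subset U$ with $|Z|\le t^2c(s_i)$ meets all copies of all rare pairs.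

**Step 5.** We clean $G$ and count the loss. Let $G'$ be obtained from $G$ by deleting all edges meeting $D\cup Z$ and all edges inside $S$. Edges meeting $D$: at most $\varepsilon n$. Vertices of $Z\setminus D$ lie in $U\setminus D$, so their degrees are less than $\varepsilon_{i+1}n$, and edges meeting $Z\setminus D$ number at most $t^2c(s_i)\varepsilon_{i+1}n\le\varepsilon n$. Edges inside $S$: at most $s_i^2$. Hence
$$e(G')\ge(\alpha-3\varepsilon)n-s_i^2 .$$

**Step 6.** We duplicate. For large $N$ let $G_N$ consist of $S$, of $M=\lfloor(N-|S|)/|U|\rfloor$ disjoint copies of $G'[U]$, each joined to $S$ as in $G'$, and of isolated vertices to make $N$ vertices in all. As $G'$ has no edges inside $S$, we have $e(G_N)=M\,e(G')$, so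
$$\liminf_N\frac{e(G_N)}N=\frac{e(G')}{|U|}\ge\frac{e(G')}n\ge\alpha-3\varepsilon-\frac{s_i^2}n.\tag{12}$$

**Step 7.** We show that $G_N$ is $T$-free, by pulling a copy of $T$ back to $G$. Suppose $T\subset G_N$, and let $X=V(T)\cap S$. No edge of $T$ lies inside $X$. Every vertex of $T$ has an incident edge, so no vertex of $T$ is one of the added isolated vertices, and each component $\tau$ of $T-X$, being connected, lies in one copy of $U$. Put $\chi(v)=N_T(v)\cap X$ for $v\in V(\tau)$. Identifying that copy of $U$ with $U$, we get a copy of $(\tau,\chi)$ in $G[U]$. The image of each vertex of $\tau$ has an incident edge in $G'$, so it is not in $Z$. So this copy avoids $Z$, and therefore $(\tau,\chi)$ is not rare: it has $t$ pairwise disjoint copies in $G[U]$.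

Now keep $X$ fixed and embed the components of $T-X$ one by one, disjointly, into $G[U]$ as copies of their pairs. Before each step fewer than $t$ vertices of $U$ are occupied, and each of them spoils at most one of $t$ disjoint copies, so one copy is free. The edges of $T$ inside components and between components and $X$ are present in $G$ by the definition of a copy, and there are no others. So $T\subset G$, a contradiction.

**Step 8.** We let $n\to\infty$. By (12) and Step 7, $\liminf_N{\rm ex}_2(N,T)/N\ge\alpha-3\varepsilon-s_i^2/n$ for every large $n$ with ${\rm ex}_2(n,T)\ge(\alpha-\varepsilon)n$, where $i$ may depend on $G$ but $s_i$ is bounded in terms of $t$ and $\varepsilon$. There are infinitely many such $n$ by the definition of $\alpha$, so $\liminf_N{\rm ex}_2(N,T)/N\ge\alpha-4\varepsilon$ for every $\varepsilon\in(0,1)$. Hence the liminf is at least $\alpha=\limsup$, and the limit exists. $\square$
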